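# Property $C$ and continuous selections into convex $G_\delta$-sets

## 1. Lower semicontinuous mappings, $G_\delta$ targets, $C$-spaces

Throughout, $\mathbb N=\{1,2,\dots\}$, and for a set $I$ the space $\ell_1(I)$ consists of the families $a=(a(i))_{i\in I}$ of reals with $\|a\|_1=\sum_i|a(i)|<\infty$. We write $e_i$ for the unit vectors and set $\sup\emptyset=0$.

**Paracompact spaces.** A Hausdorff space $X$ is *paracompact* if every open cover of $X$ has a locally finite open refinement. Metric spaces and compact Hausdorff spaces are examples. We recall the textbook consequence: every indexed open cover $\{W(i):i\in I\}$ of a paracompact space has a locally finite partition of unity $(\varphi_i)_{i\in I}$ with $\varphi_i(x)>0\Rightarrow x\in W(i)$.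

**LSC mappings.** A multivalued mapping $F:X\to Y$ with nonempty values is *lower semicontinuous* (LSC) if for every open $U\subset Y$ the set $\{x\in X:F(x)\cap U\ne\emptyset\}$ is open in $X$.

*Example.* Let $X=\mathbb R$, $Y=[0,1]$. If $F(0)=\{0\}$ and $F(x)=[0,1]$ for $x\neq0$, then $F$ is LSC: the set in the definition is $\mathbb R$ if $0\in U$, it is $\mathbb R\setminus\{0\}$ if $0\notin U\ne\emptyset$, and it is empty if $U=\emptyset$. If instead $F(0)=[0,1]$ and $F(x)=\{0\}$ for $x\ne0$, then $F$ is not LSC: for $U=(\tfrac12,1]$ the set is $\{0\}$. Values may grow suddenly as we leave a point, but they may not shrink suddenly.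

When $Y$ is metric we check LSC in this form: for each $x_0$, each $p\in F(x_0)$ and each small $\varepsilon>0$ there is a neighborhood $N$ of $x_0$ such that $F(x)$ meets the $\varepsilon$-ball about $p$ for all $x\in N$. This suffices, since if $p\in F(x_0)\cap U$ with $U$ open, then some $\varepsilon$-ball about $p$ lies in $U$.

**Selections.** A *selection* of $F$ is a singlevalued map $f:X\to Y$ with $f(x)\in F(x)$ for all $x$. The first $F$ above has the continuous selection $f=0$.

We recall Michael's selection theorem: if $X$ is paracompact and $B$ is a Banach space, then each LSC mapping $F:X\to B$ with nonempty closed convex values has a continuous selection.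

**$G_\delta$ targets.** A $G_\delta$-set is a countable intersection of open sets. In a metric space closed sets are $G_\delta$, and a $G_\delta$-subset of a $G_\delta$-subset is again $G_\delta$. If $Y\subset B$, "closed in $Y$" means closed in the subspace topology of $Y$.

*Example.* $Y=(0,1)\subset\mathbb R$ is open, hence $G_\delta$. The value $(0,\tfrac12]$ is convex and closed in $Y$, but it is not closed in $\mathbb R$. Replacing values by their closures in $B$ makes Michael's theorem applicable, but a selection of the closures may take the value $0$, which lies outside $Y$.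

**$C$-spaces.** A space $X$ is a *$C$-space* if for every sequence $\{\mathcal U_n\}_{n\in\mathbb N}$ of open covers of $X$ there is a sequence $\{\mathcal V_n\}_{n\in\mathbb N}$ such that each $\mathcal V_n$ is a family of pairwise disjoint open sets refining $\mathcal U_n$ (each member of $\mathcal V_n$ lies in a member of $\mathcal U_n$), and $\bigcup_n\mathcal V_n$ covers $X$. A single $\mathcal V_n$ need not cover $X$, and it may be empty.

*Example: countable spaces.* If $X=\{x_1,x_2,\dots\}$, let $\mathcal V_n=\{U_n\}$ with $x_n\in U_n\in\mathcal U_n$. So every countable space is a $C$-space.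

*Example: $[0,1]$.* By the Lebesgue number lemma, cut $[0,1]$ by finitely many points $0=t_0<\dots<t_k=1$ so that each $[t_{r-1},t_r]$ lies in a member of $\mathcal U_1$. Let $\mathcal V_1$ consist of the open intervals $(t_{r-1},t_r)$, let $\mathcal V_2$ consist of small pairwise disjoint neighborhoods of the points $t_r$, each inside a member of $\mathcal U_2$, and let the other $\mathcal V_n$ be empty. Two families suffice.

*Non-example: the Hilbert cube $Q=[0,1]^{\mathbb N}$.* Let $A_n=\{x_n=0\}$, $B_n=\{x_n=1\}$ and $\mathcal U_n=\{Q\setminus A_n,\,Q\setminus B_n\}$. Suppose that $\{\mathcal V_n\}$ is as in the definition. By compactness $\mathcal V_1,\dots,\mathcal V_N$ already cover $Q$ for some $N$. Since $Q$ is normal, there are closed sets $K_n\subset\bigcup\mathcal V_n$ ($n\le N$) that cover $Q$. Let $P_n$ be the union of the members of $\mathcal V_n$ that meet $A_n$, and $R_n$ the union of the others. Then $P_n$ and $R_n$ are disjoint and open, and $R_n\cap A_n=\emptyset$. Also $P_n\cap B_n=\emptyset$, because a member of $\mathcal V_n$ that meets $A_n$ must lie in $Q\setminus B_n$. The sets $K_n\cap P_n=K_n\setminus R_n$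 and $K_n\cap R_n=K_n\setminus P_n$ are closed. Hence $A_n\cup(K_n\cap P_n)$ and $B_n\cup(K_n\cap R_n)$ are disjoint closed sets, and Urysohn's lemma gives a continuous $f_n:Q\to[-1,1]$ equal to $-1$ on the first and to $1$ on the second. On the face $\{x_k=0\ \forall k>N\}\cong[0,1]^N$, each $f_n$ ($n\le N$) is $-1$ where $x_n=0$ and $1$ where $x_n=1$. By the Poincaré–Miranda theorem $f_1,\dots,f_N$ have a common zero there. But every point lies in some $K_n$ with $n\le N$, where $f_n=\pm1$. This contradiction shows that $Q$ is not a $C$-space.

## 2. Does selection into $G_\delta$-sets force property $C$?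

The following theorem of Gutev and Valov is quoted and used without proof.

**Theorem (Gutev and Valov).** If $X$ is a paracompact $C$-space, then for every $G_\delta$-subset $Y$ of a Banach space $B$, each LSC mapping $F:X\to Y$ with nonempty convex closed (in $Y$) values admits a continuous singlevalued selection.

The survey of Dušan Repovš and Pavel V. Semenov, "Continuous selections of multivalued mappings", arXiv:1401.2257 (2014), asks about the converse. For a paracompact space $X$, are these statements equivalent?

- (1) $X$ is a $C$-space.
- (2) Each LSC mapping $F:X\to Y$ to a $G_\delta$-subset $Y$ of a Banach space $B$ with nonempty convex closed (in $Y$) values admits a continuous singlevalued selection. (This is required for every Banach space $B$ and every $G_\delta$-subset $Y\subset B$.)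

**Theorem 1.** For every paracompact space $X$, statements (1) and (2) are equivalent.

The implication (1)⇒(2) is the theorem of Gutev and Valov, so we need (2)⇒(1). It holds in more generality.

**Theorem 2.** Let $X$ be any topological space such that, for every convex $G_\delta$-subset $Y$ of a Banach space, each LSC mapping $F:X\to Y$ with nonempty convex closed (in $Y$) values has a continuous selection. Then $X$ is a $C$-space.

Paracompactness is not used in Theorem 2, and only convex sets $Y$ are used. Section 7 proves a stronger form with one universal $Y$ in a Hilbert space.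

Some simple cases show what kind of $Y$ we need. If $X$ is discrete, both statements hold: every map on $X$ is continuous, and $\mathcal V_1$ can consist of singletons. If only closed sets $Y\subset B$ are tested, then values closed in $Y$ are closed in $B$, and Michael's theorem gives selections on every paracompact $X$, including $Q$. So closed targets cannot detect property $C$, and the test sets must be $G_\delta$ but not closed. The task is the following: given a sequence of open covers, build a convex $G_\delta$-set $Y$ and an LSC mapping into it so that a continuous selection can be turned into disjoint families.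

## 3. Disjoint families from the largest coordinates

We first ask what output of a selection would be useful. Suppose that to each $x$ we continuously attach a probability vector on the index set of a cover, charging only those indices whose set contains $x$. If the vector has a large coordinate, disjoint families appear.

**Lemma 1.** Let $\{W(i):i\in I\}$ be an indexed open cover of a space $X$. Let $x\mapsto q_x\in\ell_1(I)$ be continuous with $q_x\ge0$, $\|q_x\|_1=1$, and $q_x(i)>0\Rightarrow x\in W(i)$. For a nonempty finite $s\subset I$ put
$$G_s=\Big\{x\in X:\ \min_{i\in s}q_x(i)>\sup_{i\in I\setminus s}q_x(i)\Big\}.$$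

(a) $G_s$ is open.

(b) If $|s|=|s'|$ and $s\ne s'$, then $G_s\cap G_{s'}=\emptyset$.

(c) $G_s\subset W(i)$ for every $i\in s$.

(d) If $n\ge1$ and some coordinate of $q_x$ exceeds $\frac1{n+1}$, then $x\in G_s$ for some $s$ with $1\le|s|\le n$.

*Proof.* (a) Both $\min_{i\in s}a(i)$ and $\sup_{i\notin s}a(i)$ are continuous in $a\in\ell_1(I)$: they change by at most $\|a-a'\|_1$ when $a$ is replaced by $a'$ (the second is constant if $s=I$). So $G_s$ is defined by a strict inequality between continuous functions of $x$.

(b) Since $|s|=|s'|<\infty$ and $s\neq s'$, we can pick $i\in s\setminus s'$ and $i'\in s'\setminus s$. A point $x\in G_s\cap G_{s'}$ would satisfy $q_x(i)>q_x(i')$ because $x\in G_s$, and $q_x(i')>q_x(i)$ because $x\in G_{s'}$.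

(c) If $x\in G_s$ and $i\in s$, then $q_x(i)>\sup_{k\notin s}q_x(k)\ge0$, so $x\in W(i)$.

(d) Let $M=\max_iq_x(i)$. The maximum is attained, because a summable family has only finitely many coordinates above any positive number. By assumption $M>\frac1{n+1}$. Let $s=\{i:q_x(i)=M\}\ne\emptyset$. Then $|s|\cdot M\le\|q_x\|_1=1$, so $|s|<n+1$, that is, $|s|\le n$. Only finitely many coordinates exceed $M/2$, and those of them outside $s$ are smaller than $M$. Hence $\sup_{i\notin s}q_x(i)<M$ and $x\in G_s$. $\square$

*Example.* Let $X$ be a triangle with barycentric coordinates $q_x=(q_x(0),q_x(1),q_x(2))$, and let $W(i)=\{q_x(i)>0\}$. Then $G_{\{0\}}$ is the region where coordinate $0$ is strictly largest, $G_{\{0,1\}}$ is the region where coordinates $0$ and $1$ both exceed coordinate $2$, and $G_{\{0,1,2\}}$ is the interior. Away from the barycenter the largest coordinate exceeds $\frac13$, so the sets $G_s$ with $|s|\le2$ cover everything except the barycenter.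

*Example.* On $[0,1]$, an open cover has a refinement by finitely many relatively open intervals such that each point lies in at most two of them. For a partition of unity subordinate to it, the largest coordinate is at least $\frac12>\frac13$. So (d) holds with $n=2$ at every point, and two disjoint families cover $[0,1]$, as in Section 1.

Property $C$ allows infinitely many families, and the number of families needed may depend on the point. To use this we group the given covers in blocks: the $m$-th block contains $m$ covers, because Lemma 1(d) with $n=m$ produces $m$ families.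

**Lemma 2.** Let $\{\mathcal U_{m,j}\}_{1\le j\le m}$ be open covers of $X$. For each $m$ let $\{W_m(i):i\in I_m\}$ be an indexed open cover refining each of $\mathcal U_{m,1},\dots,\mathcal U_{m,m}$. Suppose that for each $m$ there is a continuous map $x\mapsto q^m_x\in\ell_1(I_m)$ with $q^m_x\ge0$, $\|q_x^m\|_1=1$ and $q^m_x(i)>0\Rightarrow x\in W_m(i)$, and that
$$\text{for every }x\in X\text{ there is an }m\text{ with }\ \max_{i\in I_m}q^m_x(i)>\tfrac1{m+1}.\tag{E1}$$
Then there are families $\mathcal V_{m,j}$ ($1\le j\le m$) of pairwise disjoint open sets such that $\mathcal V_{m,j}$ refines $\mathcal U_{m,j}$ and $\bigcup_{m,j}\mathcal V_{m,j}$ covers $X$.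

*Proof.* Let $G^m_s$ be the sets of Lemma 1 for the cover $\{W_m(i)\}$ and the map $q^m$, and put $\mathcal V_{m,j}=\{G^m_s:s\subset I_m,\ |s|=j\}$. Its members are open by (a) and pairwise disjoint by (b). By (c) each $G^m_s$ lies in some $W_m(i)$, which lies in a member of $\mathcal U_{m,j}$ because $j\le m$. Given $x$, take $m$ as in (E1). Then (d) with $n=m$ gives $x\in G^m_s\in\mathcal V_{m,|s|}$ with $1\le|s|\le m$. $\square$

So a selection should produce vectors satisfying the concentration condition (E1).

## 4. Cylinder masses, and two targets that fail

**The ambient convex set.** Let $(I_m)_{m\ge1}$ be nonempty sets and $\Gamma_m=I_1\times\dots\times I_m$. Let $B$ be the space of all $p=(p^m)_{m\ge1}$ with $p^m\in\ell_1(\Gamma_m)$ and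
$$\|p\|=\sum_m2^{-m}\|p^m\|_1<\infty .$$
This is a Banach space: it is $\ell_1$ of the disjoint union of the $\Gamma_m$, up to the weights $2^{-m}$. Let $D\subset B$ be the set of all $p$ such that, for all $m$,
$$p^m\ge0,\qquad \|p^m\|_1=1,\qquad \sum_{i\in I_{m+1}}p^{m+1}(c,i)=p^m(c)\quad(c\in\Gamma_m).$$
We think of $p$ as a probability distribution on $\prod_mI_m$, with $p^m(c)$ the mass of the cylinder of sequences that start with $c$. Only the numbers $p^m(c)$ will be used. We call $c\in\Gamma_m$ a *cell of level $m$*.

The set $D$ is closed, because each condition involves functions that are continuous on $B$. It is convex, because for $p^m\ge 0$ the norm $\|p^m\|_1=\sum_cp^m(c)$ is additive. Iterating the consistency condition gives, for $i\le m$ and $b\in\Gamma_i$, that $p^i(b)$ is the sum of $p^m(c)$ over all $c\in\Gamma_m$ extending $b$. The triangle inequality therefore gives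
$$\|q^i-p^i\|_1\le\|q^m-p^m\|_1\qquad(p,q\in D,\ i\le m).\tag{E2}$$
Moreover, if $p,q\in D$, then $\|q^i-p^i\|_1\le 2$ for all $i$, so
$$\sum_{i>m}2^{-i}\|q^i-p^i\|_1\le2^{1-m}.\tag{E3}$$

**Point masses.** For $z\in\prod_mI_m$ let $\delta_z\in D$ be given by $\delta_z^m=e_{(z_1,\dots,z_m)}$.

*Example.* Let $I_m=\{0,1\}$ for all $m$. The uniform element $u\in D$ is $u^m(c)=2^{-m}$ (fair coin tosses). For $z=(0,0,\dots)$ the element $\delta_z$ has $\delta^m_z(0,\dots,0)=1$ for all $m$.

**The mapping.** Given indexed open covers $\{W_m(i):i\in I_m\}$ of $X$, put for $x\in X$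
$$D(x)=\{p\in D:\ p^m(c)>0\Rightarrow x\in W_1(c_1)\cap\dots\cap W_m(c_m)\ \text{ for all }m,\ c\in\Gamma_m\}.$$
On its own, $x\mapsto D(x)$ gives no information. If $X$ is paracompact, take partitions of unity $(\varphi^m_i)_{i\in I_m}$ for the covers as in Section 1 and put $f(x)^m(c)=\prod_{k\le m}\varphi^k_{c_k}(x)$. Then $f(x)\in D(x)$. Each $x\mapsto f(x)^m\in\ell_1(\Gamma_m)$ is continuous, since near a given point only finitely many coordinates are nonzero. By (E3) $f$ is continuous into $B$. Nothing forces $f(x)$ to have large cells. We have to forbid the spread elements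
$$\Lambda=\Big\{\lambda\in D:\ \lambda^m(c)\le\tfrac1{m+1}\ \text{ for all }m\text{ and }c\in\Gamma_m\Big\}.$$
If $f(x)\notin\Lambda$, then some cell has $f(x)^m(c)>\frac1{m+1}$, and the marginal of $f(x)^m$ on the last coordinate $i=c_m$ satisfies (E1). So we look for a target $Y\subset D$ that is convex, is $G_\delta$, is disjoint from $\Lambda$, and contains enough points for $D(x)\cap Y$ to be nonempty and LSC in $x$. Point masses and their finite convex combinations will turn out to be enough.

**First attempt: $Y=D\setminus\Lambda$.** The set $\Lambda$ is closed, so $D\setminus\Lambda$ is open in $D$ and hence $G_\delta$ in $B$, and it contains every $\delta_z$. It fails at convexity. With $I_m=\{0,1\}$ we have $u\in\Lambda$, because $2^{-m}\le\frac1{m+1}$. For $j\in\{0,1\}$ let $\mu_j$ be $u$ conditioned on the first coordinate being $j$: $\mu_j^m(c)=2^{1-m}$ if $c_1=j$, and $0$ otherwise. Then $\mu_j^1(j)=1>\frac12$, so $\mu_0,\mu_1\notin\Lambda$, but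
$$u=\tfrac12(\mu_0+\mu_1)\in\Lambda .$$
If all $W_m(i)$ equal $X$, then $D(x)\cap Y=D\setminus\Lambda$ is not convex.

**Second attempt: the convex hull.** Let $S$ be the convex hull of all $\delta_z$. It is convex. It misses $\Lambda$: a convex combination of $n$ point masses has a cell of mass at least $\frac1n$ at every level, in particular at levels $m\ge n$, where $\frac1n>\frac1{m+1}$. But $S$ need not be $G_\delta$. Take again $I_m=\{0,1\}$.

- The complement $D\setminus S$ is $G_\delta$ in $D$. Indeed, $z\mapsto\delta_z$ is continuous on $\{0,1\}^{\mathbb N}$ by (E3), since sequences that agree up to index $m$ give $\|\delta_z-\delta_{z'}\|\le2^{1-m}$. So the set $S_n$ of convex combinations of $n$ point masses is a continuous image of a compact set, and $S=\bigcup_nS_n$ is a countable union of closed sets.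
- $S$ is dense in $D$. Given $p$ and $m$, extend each $c\in\Gamma_m$ to a sequence $z^c$. Then $\sum_cp^m(c)\delta_{z^c}$ agrees with $p$ up to level $m$, so it is within $2^{1-m}$ of $p$.
- $D\setminus S$ is dense in $D$. Given $p$ and $m$, keep $p$ up to level $m$ and continue uniformly: $\tilde p^{m+r}(c,d)=2^{-r}p^m(c)$ for $c\in\Gamma_m$ and $d\in\{0,1\}^r$. Then $\|\tilde p-p\|\le2^{1-m}$. The cells of $\tilde p$ at level $m+r$ have mass at most $2^{-r}$, so $\tilde p\notin S$.

If $S$ were $G_\delta$, then $S$ and $D\setminus S$ would be two disjoint dense $G_\delta$-subsets of the nonempty complete metric space $D$, which contradicts the Baire category theorem.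

So $D\setminus\Lambda$ is too large to be convex, and $S$ is too small to be $G_\delta$. The first failure shows what else has to be removed. The element $\mu_0$ is not in $\Lambda$, but it shares mass with $u\in\Lambda$: the overlap $\sum_c\min\{\mu_0^m(c),u^m(c)\}$ equals $\frac12$ at every level. We therefore keep only those $p$ whose overlap with $\Lambda$ disappears as $m$ grows, uniformly over $\Lambda$.

## 5. The convex $G_\delta$-set of vanishing overlap

For $p\in D$ put
$$o_m(p)=\sup_{\lambda\in\Lambda}\ \sum_{c\in\Gamma_m}\min\{p^m(c),\lambda^m(c)\}\quad(\sup\emptyset=0),\qquad Y=\{p\in D:\ \inf_mo_m(p)=0\}.$$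
The supremum over all $\lambda$ is taken inside $o_m$, before $m$ varies, so that a single sequence $o_1,o_2,\dots$ of functions describes $Y$. Requiring vanishing overlap with each $\lambda\in\Lambda$ separately would define a set as an intersection indexed by $\Lambda$, and an uncountable intersection of $G_\delta$-sets need not be $G_\delta$.

*Examples.* If every $I_m$ is a singleton, then $\Lambda=\emptyset$ (the single cell of level $1$ has mass $1>\frac12$), all $o_m$ are $0$, and $Y=D$ is one point.

Let $I_m=\{0,1\}$. Then $\mu_0\notin Y$, since $o_m(\mu_0)\ge\frac12$ for all $m$. On the other hand $Y$ is larger than $S$. Let $p$ toss a fair coin at the coordinates $4,4^2,4^3,\dots$ and put $0$ at every other coordinate. The number $N_m$ of cells of level $m$ with positive mass is $2^k$, where $k$ is the number of $r\ge1$ with $4^r\le m$. Thus $N_m=2^k\le\sqrt m$. For $\lambda\in\Lambda$ the overlap at level $m$ is at most $N_m\cdot\frac1{m+1}\le\frac{\sqrt m}{m+1}\to0$, so $p\in Y$. All cells of level $m$ have mass at most $1/N_m\to0$, so $p\notin S$.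

**Lemma 3.** Let $(I_m)$ be any sequence of nonempty sets.

(a) $o_{m+1}(p)\le o_m(p)$ for all $p\in D$.

(b) $Y$ is a $G_\delta$-subset of $B$.

(c) $Y$ is convex.

(d) $Y\cap\Lambda=\emptyset$.

(e) $\delta_z\in Y$ for each $z\in\prod_mI_m$. Hence $Y$ contains all finite convex combinations of such points.

*Proof.* If $\Lambda=\emptyset$, then $o_m=0$ for all $m$ and $Y=D$, and all claims are clear. Let $\Lambda\ne\emptyset$.

**(a) Overlap can only decrease when cells are subdivided.** For nonnegative summable families, $\sum_i\min(a_i,b_i)\le\min\big(\sum_ia_i,\sum_ib_i\big)$, because the left side is at most each of the two sums. Apply this to $a_i=p^{m+1}(c,i)$ and $b_i=\lambda^{m+1}(c,i)$. By consistency,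
$$\sum_{i\in I_{m+1}}\min\{p^{m+1}(c,i),\lambda^{m+1}(c,i)\}\le\min\{p^m(c),\lambda^m(c)\}.$$
Sum over $c\in\Gamma_m$ and take the supremum over $\lambda$.

**(b) Continuity of $o_m$ gives the $G_\delta$ property.** Since $|\min(a,b)-\min(a',b)|\le|a-a'|$, for each fixed $\lambda$ the overlap changes by at most $\|p^m-p'^m\|_1$ when $p$ is replaced by $p'$. This bound does not depend on $\lambda$, so it survives the supremum:
$$|o_m(p)-o_m(p')|\le\|p^m-p'^m\|_1\le2^m\|p-p'\|.$$
Hence $o_m$ is continuous on $D$, and
$$Y=\bigcap_{k}\bigcup_m\{p\in D:o_m(p)<1/k\}$$
is $G_\delta$ in $D$. As $D$ is closed in the metric space $B$, it is $G_\delta$ in $B$, and so is $Y$.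

**(c) Overlap of a mixture is at most the sum of the overlaps.** For $a,a',b\ge0$ and $\theta\in[0,1]$,
$$\min(\theta a+(1-\theta)a',b)\le\min(\max(a,a'),b)\le\min(a,b)+\min(a',b).$$
The last step holds because the middle term is one of the two nonnegative terms on the right. Summing over $c\in\Gamma_m$ and taking suprema gives
$$o_m(\theta p+(1-\theta)p')\le o_m(p)+o_m(p').$$
Let $p,p'\in Y$. Both sequences on the right have infimum $0$. That alone would not make their sum small, since they might be small at different levels. But by (a) they are nonincreasing, so both tend to $0$, and therefore so does the left side.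

**(d) A spread element overlaps fully with itself.** If $p\in\Lambda$, take $\lambda=p$ in the supremum: $o_m(p)\ge\|p^m\|_1=1$ for all $m$. So $p\notin Y$.

**(e) A point mass overlaps with $\lambda$ in one cell only.** Since $\min\{1,\lambda^m(c)\}=\lambda^m(c)$,
$$o_m(\delta_z)=\sup_{\lambda\in\Lambda}\lambda^m(z_1,\dots,z_m)\le\tfrac1{m+1}\to0 .$$
The second claim follows from (c). $\square$

The bound $\frac1{m+1}$ in $\Lambda$ has two roles. It tends to $0$, which puts the point masses in $Y$. And a mass above $\frac1{m+1}$ leaves room for at most $m$ largest coordinates, which matches the $m$ covers in the $m$-th block.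

## 6. From selections to disjoint refinements: proof of Theorem 2

The empty space is trivially a $C$-space, so let $X\neq\emptyset$. Let a sequence of open covers of $X$ be given.

**Step 1: set up the covers, the target and the mapping.** Using a bijection between $\mathbb N$ and the set of pairs $(m,j)$ with $1\le j\le m$, write the sequence as $\{\mathcal U_{m,j}\}_{1\le j\le m}$. For each $m$ let $\mathcal W_m=\{W_m(i):i\in I_m\}$ be an indexed open cover of $X$ refining each of the finitely many covers $\mathcal U_{m,1},\dots,\mathcal U_{m,m}$, for example their common refinement by intersections. Since $X\ne\emptyset$, each $I_m$ is nonempty. Repetitions $W_m(i)=W_m(i')$ with $i\ne i'$ are allowed. Form $\Gamma_m,B,D,\Lambda,Y$ and $D(x)$ for these data, and put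
$$F(x)=D(x)\cap Y .$$

**Step 2: the values of $F$ are admissible.** The set $D(x)$ is cut out of $D$ by the equations $p^m(c)=0$, one for each $m$ and each $c\in\Gamma_m$ with $x\notin W_1(c_1)\cap\dots\cap W_m(c_m)$. So it is closed and convex. By Lemma 3(c), $F(x)$ is convex, and it is closed in $Y$. Since the $\mathcal W_i$ are covers, we can choose $z_i\in I_i$ with $x\in W_i(z_i)$ for all $i$. Then $\delta_z\in D(x)$, because the only cells it charges are $(z_1,\dots,z_m)$. By Lemma 3(e), $\delta_z\in Y$. So $F(x)\ne\emptyset$.

**Step 3: $F$ is LSC.** Let $p\in F(x_0)$ and $0<\varepsilon<1$. We want points of $F(x)$ within $\varepsilon$ of $p$ for all $x$ near $x_0$. The plan is to keep finitely many cells of one level, which impose finitely many open conditions on $x$, and to continue from there with point masses chosen for $x$.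

Choose $m$ with $2^{1-m}<\varepsilon/2$. Choose a finite set $A\subset\{c\in\Gamma_m:p^m(c)>0\}$ with $p^m(A):=\sum_{c\in A}p^m(c)>1-\varepsilon/4$; then $A\ne\emptyset$. Put $t_c=p^m(c)/p^m(A)$ for $c\in A$, so that $\sum_{c\in A}t_c=1$. The mass outside $A$ is $1-p^m(A)$, and on $A$ we have $t_c\ge p^m(c)$ with total excess $1-p^m(A)$. Hence
$$\Big\|p^m-\sum_{c\in A}t_ce_c\Big\|_1=2(1-p^m(A))<\varepsilon/2 .$$
Let
$$N=\bigcap_{c\in A}\ \bigcap_{i\le m}W_i(c_i).$$
This is a finite intersection of open sets. It contains $x_0$, because $p\in D(x_0)$ and $p^m(c)>0$ for $c\in A$.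

Let $x\in N$. For each $c\in A$ choose $z^c\in\prod_iI_i$ with $(z^c_1,\dots,z^c_m)=c$ and $x\in W_i(z^c_i)$ for all $i>m$. For $i\le m$ we have $x\in W_i(z^c_i)$ because $x\in N$. So $\delta_{z^c}\in D(x)$ for $c\in A$. By convexity of $D(x)$ and Lemma 3(e),
$$q=\sum_{c\in A}t_c\,\delta_{z^c}\in D(x)\cap Y=F(x).$$
Here $q^m=\sum_{c\in A}t_ce_c$. By (E2), $\|q^i-p^i\|_1\le\|q^m-p^m\|_1<\varepsilon/2$ for $i\le m$. With (E3),
$$\|q-p\|\le\sum_{i\le m}2^{-i}\|q^i-p^i\|_1+\sum_{i>m}2^{-i}\|q^i-p^i\|_1<\frac\varepsilon2+2^{1-m}<\varepsilon .$$
So $F(x)$ meets the $\varepsilon$-ball about $p$ for every $x\in N$, and $F$ is LSC.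

**Step 4: a selection yields concentrated vectors.** By Lemma 3, $Y$ is a convex $G_\delta$-subset of the Banach space $B$. So the hypothesis gives a continuous $f:X\to Y$ with $f(x)\in F(x)$ for all $x$. We check the assumptions of Lemma 2 for the last-coordinate marginals
$$q^m_x(i)=\sum_{c\in\Gamma_m,\ c_m=i}f(x)^m(c)\qquad(i\in I_m).$$
Clearly $q^m_x\ge0$ and $\|q^m_x\|_1=\|f(x)^m\|_1=1$. The map $x\mapsto q^m_x\in\ell_1(I_m)$ is continuous, since $\|q^m_x-q^m_y\|_1\le\|f(x)^m-f(y)^m\|_1\le2^m\|f(x)-f(y)\|$. If $q^m_x(i)>0$, then $f(x)^m(c)>0$ for some $c\in\Gamma_m$ with $c_m=i$, and $f(x)\in D(x)$ gives $x\in W_m(i)$.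

For (E1), let $x\in X$. Since $f(x)\in Y$, Lemma 3(d) gives $f(x)\notin\Lambda$. So there are $m$ and $c\in\Gamma_m$ with $f(x)^m(c)>\frac1{m+1}$, and therefore
$$\max_iq^m_x(i)\ge q^m_x(c_m)\ge f(x)^m(c)>\tfrac1{m+1}.$$

**Step 5: conclude.** Lemma 2 gives families $\mathcal V_{m,j}$ of pairwise disjoint open sets refining $\mathcal U_{m,j}$ that together cover $X$. The given sequence of covers was arbitrary, so $X$ is a $C$-space. This proves Theorem 2. $\square$

*Proof of Theorem 1.* Let $X$ be paracompact. Then (1)⇒(2) is the theorem of Gutev and Valov. If (2) holds, the hypothesis of Theorem 2 holds, since it concerns only the convex sets among the $G_\delta$-sets in (2). So (1) holds. $\square$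

*Example.* By Section 1 the Hilbert cube $Q$ is not a $C$-space. So by Theorem 2 there are a convex $G_\delta$-subset $Y$ of a Banach space and an LSC mapping $F:Q\to Y$ with nonempty convex closed (in $Y$) values that has no continuous selection.

## 7. A universal convex test set in Hilbert space

In Theorem 2 the set $Y$ depends on the index sets of the covers. If we use the same large index set at every level and move $Y$ into a Hilbert space, one test set serves all sequences of covers of bounded cardinality.

For nonempty sets $I_m$ let $H=\big(\bigoplus_m\ell_2(\Gamma_m)\big)_{\ell_2}$ and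
$$T:B\to H,\qquad T(p)=(2^{-m}p^m)_m .$$
For an infinite cardinal $\kappa$ take $I_m=\kappa$ for all $m$. Then $H\cong\ell_2(\kappa)$, because the disjoint union of the sets $\Gamma_m=\kappa^m$ has cardinality $\kappa$. Put $Y_\kappa:=T(Y)$. This set depends only on $\kappa$.

**Theorem 3.** Let $\kappa$ be an infinite cardinal.

(i) $Y_\kappa$ is a convex $G_\delta$-subset of the Hilbert space $\ell_2(\kappa)$.

(ii) For every paracompact $X$ such that each open cover of $X$ has a subcover of cardinality $\le\kappa$, the following are equivalent:

- (1) $X$ is a $C$-space;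
- (2) statement (2) of Section 2;
- (3) each LSC mapping $F:X\to Y_\kappa$ with nonempty convex closed (in $Y_\kappa$) values has a continuous selection.

The implications (2)⇒(3)⇒(1) hold for every topological space $X$ with this covering property. In particular, for Lindelöf $X$ the single convex $G_\delta$-set $Y_\omega\subset\ell_2$ suffices.

(iii) If $X$ is compact (and Hausdorff), then $X$ is a $C$-space if and only if selections as in (3) exist for all those convex $G_\delta$-sets $Y\subset\ell_2$ that lie in a compact convex subset of $\ell_2$.

*Proof.* In Steps 1–3 the $I_m$ are arbitrary nonempty sets.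

**Step 1: $T$ is a bounded linear injection.** Linearity and injectivity are clear. For boundedness, an $\ell_2$-norm is at most the corresponding $\ell_1$-norm, so
$$\|T(p)\|_H=\Big(\sum_m4^{-m}\|p^m\|_2^2\Big)^{1/2}\le\sum_m2^{-m}\|p^m\|_2\le\sum_m2^{-m}\|p^m\|_1=\|p\| .$$

**Step 2: $T|_D$ is a homeomorphism onto $T(D)$.** By Step 1 only the inverse has to be treated, and since the spaces are metric, sequences suffice. Let $p_k,p\in D$ with $T(p_k)\to T(p)$. Then $p^m_k(c)\to p^m(c)$ for all $m$ and $c$. We upgrade this to convergence in norm, using that all masses are $1$. Fix $m$ and $\varepsilon>0$ and choose a finite $A\subset\Gamma_m$ with $p^m(A)>1-\varepsilon$. Splitting $\Gamma_m$ into $A$ and its complement,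
$$\|p^m_k-p^m\|_1\le\sum_{c\in A}|p^m_k(c)-p^m(c)|+(1-p^m_k(A))+(1-p^m(A)).$$
As $k\to\infty$ the first term tends to $0$, and $p^m_k(A)\to p^m(A)>1-\varepsilon$. So the $\limsup$ of the right side is at most $2\varepsilon$. Since $\varepsilon$ was arbitrary, $\|p^m_k-p^m\|_1\to0$ for every $m$. By (E3) the terms with index larger than $m$ contribute at most $2^{1-m}$ to $\|p_k-p\|$, for every $k$. Hence $\|p_k-p\|\to0$.

**Step 3: $T(D)$ and $T(Y)$ are $G_\delta$ in $H$.** The difficulty is that conditions on infinite sums are not closed in $H$. We first relax them to inequalities. For $h=(h^m)\in H$ put $p^m=2^mh^m$, and let $C$ be the set of all $h\in H$ such that, for all $m$ and $c\in\Gamma_m$,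
$$p^m(c)\ge0,\qquad\sum_{c'\in\Gamma_m}p^m(c')\le1,\qquad\sum_{i\in I_{m+1}}p^{m+1}(c,i)\le p^m(c).$$
For nonnegative terms each of these inequalities says that all finite partial sums satisfy it. Finite partial sums are continuous on $H$, so $C$ is closed.

If $h\in C$ and $\sum_cp^m(c)=1$ for all $m$, then the numbers $p^m(c)-\sum_ip^{m+1}(c,i)\ge0$ have the sum $1-1=0$ over $c\in\Gamma_m$, so all of them vanish. Thus $p=(p^m)\in D$ and $h=T(p)$. Conversely, every element of $T(D)$ lies in $C$ and satisfies these equalities. Hence
$$T(D)=\bigcap_{m,k}\Big\{h\in C:\ \sum_{c\in\Gamma_m}p^m(c)>1-\tfrac1k\Big\}.$$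
Each set on the right is open in $C$: on $C$ the sum is the supremum of its finite partial sums, so it exceeds $1-\frac1k$ exactly where some continuous finite partial sum does. So $T(D)$ is $G_\delta$ in the closed set $C$, hence $G_\delta$ in $H$. By Lemma 3(b), $Y$ is $G_\delta$ in $D$. By Step 2, $T(Y)$ is $G_\delta$ in $T(D)$, and hence in $H$.

**Step 4: part (i).** Take $I_m=\kappa$. Then $Y_\kappa=T(Y)$ is $G_\delta$ in $H\cong\ell_2(\kappa)$ by Step 3. It is convex by Lemma 3(c), since $T$ is linear.

**Step 5: part (ii).** For paracompact $X$, (1)⇒(2) is the theorem of Gutev and Valov. For every $X$, (2)⇒(3) follows from (i), because $\ell_2(\kappa)$ is a Banach space.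

For (3)⇒(1) we run the proof of Theorem 2 with index sets $\kappa$. Let $X\neq\emptyset$ be a topological space with the covering property that satisfies (3). The common refinement of $\mathcal U_{m,1},\dots,\mathcal U_{m,m}$ has a subcover of cardinality $\le\kappa$. This subcover is nonempty, so it can be indexed by $I_m=\kappa$, possibly with repetitions, which were allowed. Steps 1–3 in Section 6 give an LSC mapping $F:X\to Y$ with nonempty convex closed (in $Y$) values.

Consider $x\mapsto T(F(x))\subset Y_\kappa$. It is LSC: for $U$ open in $Y_\kappa$, $T(F(x))$ meets $U$ exactly when $F(x)$ meets $(T|_Y)^{-1}(U)$, which is open in $Y$. Its values are nonempty, they are convex because $T$ is linear, and they are closed in $Y_\kappa$ because $T|_Y:Y\to Y_\kappa$ is a homeomorphism by Step 2. By (3) it has a continuous selection $g$. Then $f=(T|_Y)^{-1}\circ g$ is a continuous selection of $F$, and Steps 4 and 5 in Section 6 show that $X$ is a $C$-space. For Lindelöf $X$ we can take $\kappa=\omega$.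

**Step 6: part (iii).** If the compact space $X$ is a $C$-space, the selections exist by (1)⇒(2). Conversely, suppose that the selections in (iii) exist, and let $X\ne\emptyset$. In the proof of Theorem 2 the covers $\mathcal W_m$ may be taken finite by compactness, so all $I_m$ and $\Gamma_m$ are finite. Then $H$ is separable, and it embeds linearly and isometrically in $\ell_2$ as a closed subspace. A $G_\delta$-subset of $H$ is then $G_\delta$ in $\ell_2$. It remains to see that $T(D)$ is compact and convex. Consider
$$K=\Big\{h\in H:\ 2^mh^m\ge0,\ \sum_{c\in\Gamma_m}2^mh^m(c)=1\ \text{ for all }m\Big\}.$$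
For $h\in K$ we have $\|h^m\|_2\le\|h^m\|_1=2^{-m}$, so the tails of $\|h\|^2=\sum_m\|h^m\|_2^2$ are small uniformly on $K$. The same bound shows that every sequence of vectors satisfying these conditions level by level belongs to $H$. Hence $K$ is, as a set, the product of finite-dimensional simplices, and its norm topology is the product topology. So $K$ is compact. The set $T(D)$ is the subset of $K$ given by the consistency equations, which now involve finite sums of coordinates, so it is closed in $K$ and therefore compact. It is convex because $D$ is convex and $T$ is linear.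

Thus $T(Y)\subset T(D)$ is a convex $G_\delta$-set in $\ell_2$ (by Step 3 and Lemma 3(c)) that lies in a compact convex set. As in Step 5, the mapping $x\mapsto T(F(x))$ is LSC with nonempty convex values closed in $T(Y)$. By assumption it has a continuous selection $g$, then $(T|_Y)^{-1}\circ g$ is a continuous selection of $F$, and Steps 4 and 5 in Section 6 show that $X$ is a $C$-space. $\square$
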